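\title{A natural filtration on the derived functors of divided powers}

\begin{abstract}
Let $A$ be an abelian group and $d,n,s\ge 1$. We prove a conjecture posed in the work of Breen, Mikhailov and Touz\'e: the derived functor $L_s\Gamma^d(A,n)$ of the $d$-th divided power carries a natural filtration whose graded pieces are explicit homotopy groups of tensor products of derived exterior powers ($n$ odd) or derived divided powers ($n$ even) of $A$ and of the complexes $A\otimes^{L}\mathbb{Z}/p\otimes^{L}\cdots\otimes^{L}\mathbb{Z}/p$. For each fixed $A$ the group $L_s\Gamma^d(A,n)$ is the direct sum of these pieces, but $L_3\Gamma^4(A,1)$ is not naturally isomorphic to that sum. The proof builds the $p$-local divided power algebra from the symmetric algebra by a sequence of derived pushouts. Each pushout gives a natural filtration, and the single obstruction to splitting it vanishes on every connected complex.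
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Derived divided powers and the shift}

For a free abelian group $A$, the \emph{divided power algebra} $\Gamma(A)$ is the subring of $S(A\otimes\mathbb{Q})$ generated by the elements $\gamma_j(a)=a^j/j!$ with $a\in A$, $j\ge0$. They satisfy
\begin{equation}\label{eq:dp}
\gamma_j(a+b)=\sum_{i=0}^{j}\gamma_i(a)\gamma_{j-i}(b),\qquad \gamma_j(ca)=c^j\gamma_j(a),\qquad \gamma_i(a)\gamma_j(a)=\binom{i+j}{i}\gamma_{i+j}(a)
\end{equation}
for $c\in\mathbb{Z}$. We call the polynomial degree the \emph{weight} and write $\Gamma^d(A)$ for the part of weight $d$. If $(a_i)$ is a basis of $A$, the relations \eqref{eq:dp} show that the products $\prod_i\gamma_{n_i}(a_i)$ with $\sum n_i=d$ form a basis of $\Gamma^d(A)$. The subgroup $S^d(A)\subset\Gamma^d(A)$ has the basis $\prod_i a_i^{n_i}=\prod_i n_i!\,\gamma_{n_i}(a_i)$, so its cokernel is killed by $d!$.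

Let $F$ be a functor from free abelian groups to abelian groups, such as $S^d$, $\Lambda^d$ or $\Gamma^d$, and let $D_{\ge0}(\mathbb{Z})$ be the derived category of complexes of abelian groups with homology in degrees $\ge0$. By the Dold--Kan correspondence, every $X\in D_{\ge0}(\mathbb{Z})$ is represented by a simplicial abelian group that is free in each degree, unique up to homotopy equivalence. Applying $F$ in each degree gives an object $LF(X)\in D_{\ge0}(\mathbb{Z})$; this is the Dold--Puppe (Quillen) left derived functor of $F$. We write $\pi_s$ for homotopy groups of simplicial abelian groups and for homology groups of complexes, $X[k]$ for the shift with $\pi_s(X[k])=\pi_{s-k}(X)$, and $\otimes^{L}$ for the derived tensor product over $\mathbb{Z}$. An abelian group $A$ is a complex concentrated in degree $0$, and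
\[
L_sF(A,n)=\pi_s\,LF(A[n]),\qquad L_iF(A)=\pi_i\,LF(A).
\]

If $F$ is additive, $LF$ commutes with the shift and $L_sF(A,n)=L_{s-n}F(A)$. For a nonadditive functor, the groups $L_sF(A,n)$ measure how $F$ reacts to the shift. For symmetric and exterior powers the reaction is given by the \emph{d\'ecalage} isomorphisms of Quillen and Illusie \cite[I.4.3.2]{Illusie}, natural in $X\in D_{\ge0}(\mathbb{Z})$:
\begin{equation}\label{eq:decalage}
LS^i(X[1])\cong L\Lambda^i(X)[i],\qquad L\Lambda^i(X[1])\cong L\Gamma^i(X)[i].
\end{equation}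
They reduce $LS^d(X[n+2])$ and $L\Lambda^d(X[n+1])$ to $L\Gamma^d(X[n])$, and there the chain stops. The problem is to express $L\Gamma^d(X[n])$ through derived functors of unshifted objects.

\subsection{The expected answer}

The inclusion $S^d\subset\Gamma^d$ restarts the chain. Put $\Phi_n=\Lambda$ for $n$ odd and $\Phi_n=\Gamma$ for $n$ even, and define natural maps $c_n\colon L\Phi_n^d(X)[nd]\to L\Gamma^d(X[n])$ as follows: $c_0$ is the identity, $c_1$ is the composite $L\Lambda^d(X)[d]\cong LS^d(X[1])\to L\Gamma^d(X[1])$, and for $n\ge2$ the map $c_n$ is the composite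
\begin{equation}\label{eq:cn}
L\Phi_n^d(X)[nd]\xrightarrow{\;c_{n-2}[2d]\;}L\Gamma^d(X[n-2])[2d]\cong LS^d(X[n])\longrightarrow L\Gamma^d(X[n]),
\end{equation}
where the isomorphism is \eqref{eq:decalage} used twice. Each $c_n$ becomes an isomorphism after inverting $d!$. So $L\Phi_n^d(X)[nd]$ is the main term, and what remains to be found is torsion at the primes $p\le d$.

Fix such a prime. The ring $\Gamma(A)_{(p)}$ is generated by the elements $\gamma_{p^t}(a)$, $t\ge0$. For $t\ge1$, the element $\gamma_{p^t}(a)$ is additive in $a$ and killed by $p$ modulo products of the lower generators (Lemma~\ref{lem:pushout}). Passing from $S(A)_{(p)}$ to $\Gamma(A)_{(p)}$ thus adjoins one copy of $A/p$ in each weight $p^t$, $t\ge1$, and one guesses that $L\Gamma(X)_{(p)}$ is built from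
\begin{equation}\label{eq:guess}
LS(X)\otimes^{L}LS(X\otimes^{L}\mathbb{Z}/p)\otimes^{L}LS(X\otimes^{L}\mathbb{Z}/p)\otimes^{L}\cdots,
\end{equation}
with the generators of the factor at level $t=0,1,2,\dots$ placed in weight $p^t$. Substitute $X[n]$ for $X$. D\'ecalage turns each $LS^e(Y[n])$ into $L\Gamma^e(Y[n-2])[2e]$, or into $L\Lambda^e(Y)[e]$ if $n=1$, and the guess applies again to every factor. After $r=\lceil n/2\rceil$ rounds the shift is used up. A surviving factor is labeled by the levels $\tau_1,\dots,\tau_r\ge0$ chosen in the successive rounds, or equivalently by the sums $t_i=\tau_i+\dots+\tau_r$. Its generators have weight $p^{t_1}$; it has acquired one factor $\mathbb{Z}/p$ for each nonzero $\tau_i$; and round $i<r$ has shifted it by $2p^{t_{i+1}}$ per generator, the last round by $1$ or $2$. This leads to the following definitions.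

Let $n\ge1$, $r=\lceil n/2\rceil$, and let $p$ be a prime. Let $\mathcal{A}_r$ be the set of sequences of integers $\alpha=(t_1,\dots,t_r)$ with $t_1\ge\dots\ge t_r\ge0$; it contains the zero sequence $\mathbf{0}$. Write $t_1(\alpha)=t_1$, let $o(\alpha)$ be the number of distinct nonzero values among $t_1,\dots,t_r$, and put
\[
\lambda_{n,p}(\alpha)=n+2\sum_{i=2}^{r}\bigl(p^{t_i}-1\bigr).
\]
Let $I_{n,p}(d)$ be the set of finitely supported families $\mathbf{d}=(d_\alpha)_{\alpha\in\mathcal{A}_r}$ of nonnegative integers with $\sum_\alpha d_\alpha p^{t_1(\alpha)}=d$. It is finite, since $d_\alpha\ne0$ forces $p^{t_1(\alpha)}\le d$. For $X\in D_{\ge0}(\mathbb{Z})$ let $X\langle o\rangle=X\otimes^{L}\mathbb{Z}/p\otimes^{L}\cdots\otimes^{L}\mathbb{Z}/p$ with $o$ factors $\mathbb{Z}/p$, so that $X\langle0\rangle=X$, and put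
\[
\mathcal{T}_{n,p}(\mathbf{d};X)=\bigotimes\nolimits^{L}_{\alpha\in\mathcal{A}_r}\;L\Phi_n^{d_\alpha}\bigl(X\langle o(\alpha)\rangle\bigr)\bigl[\lambda_{n,p}(\alpha)\,d_\alpha\bigr].
\]
Factors with $d_\alpha=0$ equal $\mathbb{Z}$. The \emph{principal} family, with $d_{\mathbf{0}}=d$, gives the main term $L\Phi_n^d(X)[nd]$ for every $p$. Let $I^\circ_{n,p}(d)$ be the set of the other families, those with $d_\alpha\neq0$ for some $\alpha\ne\mathbf{0}$; it is empty for $p>d$. Finally, form the finite direct sum
\[
\mathcal{G}^d_n(X)=L\Phi_n^d(X)[nd]\;\oplus\;\bigoplus_{p}\;\bigoplus_{\mathbf{d}\in I^\circ_{n,p}(d)}\mathcal{T}_{n,p}(\mathbf{d};X).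
\]
For $n=1$, for instance, $\mathcal{A}_1=\mathbb{Z}_{\ge0}$, all $\lambda_{1,p}(\alpha)$ equal $1$, and the terms are $L\Lambda^{d_0}(X)[d_0]\otimes^{L}\bigotimes^{L}_{t\ge1}L\Lambda^{d_t}(X\otimes^{L}\mathbb{Z}/p)[d_t]$ with $\sum_t d_tp^t=d$.

\medskip
\noindent\textbf{Conjecture} (\cite{BMT})\textbf{.} \emph{Let $d,n,s\ge1$. The functor $A\mapsto L_s\Gamma^d(A,n)$ on abelian groups has a filtration whose associated graded functor is isomorphic to $\pi_s\mathcal{G}^d_n(A)$, that is, to the direct sum of $L_{s-nd}\Lambda^d(A)$ ($n$ odd) or $L_{s-nd}\Gamma^d(A)$ ($n$ even) and of the groups $\pi_s\mathcal{T}_{n,p}(\mathbf{d};A)$ for all primes $p$ and all $\mathbf{d}\in I^\circ_{n,p}(d)$.}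
\medskip

To compare with the form in which the conjecture is posed, treat the zero sequence separately: write $d_0=d_{\mathbf{0}}$, let $\alpha$ run over nonzero sequences, and put $\ell(\alpha;p)=1+2p^{t_2}+\dots+2p^{t_r}$. If $n=2m+1$, then $r=m+1$, $\lambda_{n,p}=\ell$, and the total shift is $(2m+1)d_0+\sum\ell(\alpha;p)d_\alpha$. If $n=2m$, then $r=m$, $\lambda_{n,p}=\ell+1$, and the total shift is $2md_0+\sum(\ell(\alpha;p)+1)d_\alpha=(2m+1)d_0+\sum\ell(\alpha;p)d_\alpha+\bigl(\sum d_\alpha-d_0\bigr)$.

\subsection{Results}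

\begin{theorem}\label{thm:main}
The conjecture holds for all $d,n,s\ge1$. More generally, for $X\in D_{\ge0}(\mathbb{Z})$ the group $\pi_sL\Gamma^d(X[n])$ has a finite filtration, natural in $X$, whose associated graded functor is isomorphic to $\pi_s\mathcal{G}^d_n(X)$. The natural map $\pi_s(c_n)$ is injective, and its image is the bottom stage of the filtration.
\end{theorem}

\begin{theorem}\label{thm:split}
Let $d,n\ge1$. For each fixed $X\in D_{\ge0}(\mathbb{Z})$ there is an isomorphism $L\Gamma^d(X[n])\simeq\mathcal{G}^d_n(X)$ in $D(\mathbb{Z})$, not claimed to be natural. In particular, for each abelian group $A$ the group $L_s\Gamma^d(A,n)$ is abstractly isomorphic to the direct sum of the groups in the conjecture.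
\end{theorem}

\begin{theorem}\label{thm:sharp}
The filtration cannot be replaced by a natural direct sum: the functor $L_3\Gamma^4(A,1)$, even restricted to free abelian groups $A$, is not isomorphic to the direct sum $\pi_3\mathcal{G}^4_1(A)$ of its graded pieces.
\end{theorem}

The proof makes \eqref{eq:guess} precise. We write $\Gamma(A)_{(p)}$ as an increasing union of subalgebras $R_t$, each a derived pushout of the previous one (Section~\ref{sec:Rt}). The pushout gives a natural filtration of simplicial modules whose quotients are the terms of \eqref{eq:guess} (Section~\ref{sec:filt}). A filtration of simplicial modules yields long exact sequences, and the main point is that these break up into short ones. This holds because on each fixed connected object the filtration splits (Section~\ref{sec:onestep}): the splitting is not natural, but exactness of a natural sequence can be tested one object at a time. Section~\ref{sec:iterate} iterates over $n$, Section~\ref{sec:global} assembles the primes, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.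 Section~\ref{sec:two} shows the mechanism in weight $2$.

\section{Simplicial modules and d\'ecalage}\label{sec:prelim}

Let $\mathcal{O}$ be one of the principal ideal domains $\mathbb{Z}$, $\mathbb{Z}_{(p)}$, $\mathbb{Z}[1/p]$. Submodules of free $\mathcal{O}$-modules are free. We write $\mathrm{Free}$ for the category of free abelian groups and $\mathrm{sFree}$ for the category of simplicial objects in it. A simplicial module is \emph{free} if it is free in each degree, and \emph{connected} if $\pi_0=0$.

\paragraph{The Dold--Kan correspondence.} For a simplicial $\mathcal{O}$-module $X$, the normalized complex $NX$ is the quotient of the complex $(X_q,\sum(-1)^id_i)$ by the degenerate elements; both complexes have homology $\pi_*X$. The functor $N$ is an exact equivalence onto complexes in degrees $\ge0$, it matches simplicial homotopy with chain homotopy, and its inverse $K$ satisfies $K(D)_q=\bigoplus_{[q]\twoheadrightarrow[j]}D_j$. Thus $X$ is free if and only if $NX$ consists of free modules. Morphisms in $D(\mathcal{O})$ out of a bounded below complex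 of free modules are homotopy classes of chain maps. Hence weak equivalences between free simplicial modules are homotopy equivalences, and the homotopy category of free simplicial modules is $D_{\ge0}(\mathcal{O})$.

\paragraph{The derived category of $\mathcal{O}$.} Let $D_{\ge c}(\mathcal{O})$ consist of the complexes with homology in degrees $\ge c$. It is closed under extensions, and $D_{\ge a}\otimes^{L}D_{\ge b}\subset D_{\ge a+b}$. We use three facts.
\begin{itemize}
\item[(D1)] Every complex $D$ is isomorphic to $\bigoplus_j\pi_j(D)[j]$. Indeed, a complex of free modules has free boundaries, so it is the direct sum of the two-term complexes (boundaries $\to$ cycles).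
\item[(D2)] If $T$ is a module and $Y\in D_{\ge j+2}(\mathcal{O})$, then $\mathrm{Hom}_{D(\mathcal{O})}(T[j],Y)=0$. Indeed, $T[j]$ is represented by free modules in degrees $j,j+1$ and $Y$ by a complex that vanishes in degrees $\le j+1$.
\item[(D3)] Direct sums of complexes are coproducts in $D(\mathcal{O})$.
\end{itemize}

\paragraph{Evaluating functors on simplicial objects.} Let $\Phi$ be a functor from $\mathrm{Free}$ to simplicial modules; a functor to modules is the constant case. For $X\in\mathrm{sFree}$, let $\Phi(X)$ be the diagonal $[q]\mapsto\Phi(X_q)_q$. A homotopy between maps $X\to X'$ is a compatible family of homomorphisms $X_q\to X'_q$ indexed by the simplices of $\Delta^1$; applying $\Phi$ to each of them shows that $\Phi(-)$ preserves homotopies. In the same way, $S^i_{\mathcal{O}}$, $\Lambda^i_{\mathcal{O}}$, $\Gamma^i_{\mathcal{O}}$ act on the homotopy category of free simplicial $\mathcal{O}$-modules, and they commute with the base change $-\otimes\mathcal{O}$.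

\paragraph{The Eilenberg--Zilber theorem.} The diagonal of a bisimplicial module is naturally quasi-isomorphic to the total complex of the associated double complex. We use two consequences. A map of bisimplicial modules that is a weak equivalence in one direction, level by level, induces a weak equivalence of diagonals; so a weak equivalence of functors $\Phi\to\Phi'$ on $\mathrm{Free}$ gives a weak equivalence $\Phi(X)\to\Phi'(X)$. And for the degreewise tensor product of simplicial modules, the shuffle map $NX\otimes NX'\to N(X\otimes X')$ is a quasi-isomorphism; so $X\otimes X'$ represents the derived tensor product when one factor is free.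

\paragraph{Strict models.} Naturality in a derived category is too weak for constructing filtrations, so we fix models that are functors on the nose. For an abelian group $A$ let $P(A)=K(\ker\varepsilon\to\mathbb{Z}[A])$, with $\varepsilon\colon\mathbb{Z}[A]\to A$ the tautological surjection; this is a functorial resolution in $\mathrm{sFree}$. Put $T_p=P(\mathbb{Z}/p)$ and $\Sigma^j=K(\mathbb{Z}[j])$. For $X\in\mathrm{sFree}$, the object $X\otimes T_p^{\otimes o}$ models $X\langle o\rangle$, and $-\otimes\Sigma^j$ models the shift $[j]$. For a module $M$ let $BM$ be the simplicial module $[q]\mapsto M^q$ in which $d_0$ and $d_q$ omit the first and last entry, $d_i$ adds entries $i$ and $i+1$ for $0<i<q$, and degeneracies insert $0$. For $q\ge2$ every element of $M^q$ is a sum of degenerate ones, so $NBM=M[1]$ and $BM=M\otimes\Sigma^1$. For $X\in\mathrm{sFree}$, the object $B^nX$ models $X[n]$, and $B(X\otimes T_p)=BX\otimes T_p$. Thus $\Gamma^d(B^nX)$ models $L\Gamma^d(X[n])$, and $\mathcal{T}_{n,p}(\mathbf{d};X)$ has the model $\bigotimes_\alpha\Phi_n^{d_\alpha}(X\otimes T_p^{\otimes o(\alpha)})\otimes\Sigma^{\lambda_{n,p}(\alpha)d_\alpha}$,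 a functor $\mathrm{sFree}\to\mathrm{sFree}$ denoted by the same symbol.

\paragraph{The bar complex.} Let $\Phi$ be $S$, $\Lambda$ or $\Gamma$, and $A\in\mathrm{Free}$. Multiplication gives $\Phi(A)^{\otimes q}\cong\Phi(A^q)$, and the sum $A\oplus A\to A$ induces the product of $\Phi(A)$. Hence in $\Phi(BA)$ the inner faces multiply neighboring factors, the outer faces apply the augmentation, and the degeneracies insert $1$. So $N\Phi(BA)$ is the reduced bar complex of $\Phi(A)$: in degree $q$ it is spanned by symbols $[u_1|\cdots|u_q]$ with $u_i$ of positive weight, the differential is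
\begin{equation}\label{eq:bar}
d[u_1|\cdots|u_q]=\sum_{i=1}^{q-1}(-1)^i[u_1|\cdots|u_iu_{i+1}|\cdots|u_q],
\end{equation}
and the homology is $\mathrm{Tor}^{\Phi(A)}_*(\mathbb{Z},\mathbb{Z})$. This gives \eqref{eq:decalage} in strict form.

\begin{lemma}[d\'ecalage]\label{lem:dec}
For $X\in\mathrm{sFree}$ there are natural weak equivalences $\Lambda^i(X)\otimes\Sigma^i\to S^i(BX)$ and $\Gamma^i(X)\otimes\Sigma^i\to\Lambda^i(BX)$.
\end{lemma}

\begin{proof}
It suffices to construct them for $A\in\mathrm{Free}$, naturally. The complex $NS^i(BA)$ is the weight $i$ part of the bar complex of $S(A)$, so it vanishes in degrees $>i$. The Koszul resolution $S(A)\otimes\Lambda^\bullet(A)$ of $\mathbb{Z}$ shows that its homology is concentrated in degree $i$. Hence the inclusion of the cycles of degree $i$ is a quasi-isomorphism. In degree $i$ the complex is $A^{\otimes i}$, and the terms of \eqref{eq:bar} land in different summands. So the cycles are the tensors killed by $A\otimes A\to S^2A$ in each pair of adjacent positions, that is, the tensors whose coefficients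 in a basis change sign under adjacent transpositions. Antisymmetrization identifies them with $\Lambda^i(A)$. Applying $K$ gives the first map. For the second, use the Koszul resolution $\Lambda(A)\otimes\Gamma^\bullet(A)$. The cycles of degree $i$ are now the tensors killed by $A\otimes A\to\Lambda^2A$ in adjacent positions, that is, the symmetric tensors. The natural map $a_1\cdots a_i\mapsto\sum_\sigma a_{\sigma(1)}\otimes\cdots\otimes a_{\sigma(i)}$ on $S^i(A\otimes\mathbb{Q})$ sends the basis of $\Gamma^i(A)$ to the orbit sums, which form a basis of the symmetric tensors.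
\end{proof}

\begin{lemma}\label{lem:conn}
Let $X\in D_{\ge0}(\mathbb{Z})$.
\begin{itemize}
\item[(a)] If $X\in D_{\ge c}(\mathbb{Z})$ and $i\ge1$, then $L\Gamma^i(X)\in D_{\ge c}(\mathbb{Z})$.
\item[(b)] $\pi_0L\Lambda^i(X)\cong\Lambda^i(\pi_0X)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Represent $X$ by $K(D)$ with $D$ a complex of free groups that vanishes in degrees $<c$. Then $K(D)_q=0$, hence $\Gamma^i(K(D)_q)=0$, for $q<c$.

(b) Let $X\in\mathrm{sFree}$. The surjection $\Lambda^i(X_0)\to\Lambda^i(\pi_0X)$ kills the image of $d_0-d_1$. Its kernel is spanned by the elements $d_0w\wedge x_2\wedge\dots\wedge x_i$ with $w\in X_1$, $d_1w=0$, $x_j\in X_0$, and such an element is $(d_0-d_1)(w\wedge s_0x_2\wedge\dots\wedge s_0x_i)$.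
\end{proof}

\section{Weight two}\label{sec:two}

For $A$ free with basis $(a_i)$, the group $\Gamma^2A$ has the basis $a_ia_j$ ($i<j$), $\gamma_2(a_i)$, and $S^2A$ has the basis $a_ia_j$ ($i<j$), $a_i^2=2\gamma_2(a_i)$. Since $\gamma_2(a+b)=\gamma_2(a)+\gamma_2(b)+ab$, the map $a\mapsto\gamma_2(a)$ identifies $A/2$ with the cokernel:
\begin{equation}\label{eq:w2}
0\to S^2A\to\Gamma^2A\to A/2\to0 .
\end{equation}
Applying this in each degree of $W\in\mathrm{sFree}$ gives a natural triangle
\[
(W\otimes^{L}\mathbb{Z}/2)[-1]\xrightarrow{\;\partial_W\;}LS^2(W)\to L\Gamma^2(W)\to W\otimes^{L}\mathbb{Z}/2 .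
\]
Suppose that $\partial_W=0$ whenever $W$ is connected. Then for $W=X[n]$, $n\ge1$, the long exact sequence breaks up into natural short exact sequences, each split as a sequence of groups. For $n\ge2$ they read
\[
0\to\pi_s\bigl(L\Gamma^2(X[n-2])[4]\bigr)\to\pi_sL\Gamma^2(X[n])\to\pi_s\bigl((X\otimes^{L}\mathbb{Z}/2)[n]\bigr)\to0,
\]
and for $n=1$ the subgroup is $\pi_s(L\Lambda^2(X)[2])$. Iterating, we get a filtration with bottom stage $\pi_s(L\Phi_n^2(X)[2n])$ and further quotients $\pi_s((X\otimes^{L}\mathbb{Z}/2)[n+2i])$, $0\le i<r$. This is the conjecture for $d=2$: a family in $I^\circ_{n,2}(2)$ has a single nonzero entry $d_\alpha=1$, at a sequence $\alpha=(1,\dots,1,0,\dots,0)$ with $i+1$ ones, and then $o(\alpha)=1$ and $\lambda_{n,2}(\alpha)=n+2i$.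

So everything depends on $\partial_W$. For $W=\mathbb{Z}$ it is the class of \eqref{eq:w2}, which is the nonsplit extension $0\to\mathbb{Z}\xrightarrow{2}\mathbb{Z}\to\mathbb{Z}/2\to0$; connectedness is needed. For $W=BA$ with $A$ free, $N\Gamma^2(BA)$ is the complex $A\otimes A\to\Gamma^2A$, $[a|b]\mapsto-ab$, in degrees $2$ and $1$. The image is $S^2A$, so $\pi_1=A/2$, and $\pi_2=\Lambda^2A$. A basis decomposes the complex into the pieces
\[
\mathbb{Z}[a_i|a_i]\xrightarrow{-2}\mathbb{Z}\gamma_2(a_i),\qquad \mathbb{Z}[a_i|a_j]\xrightarrow{\;\cong\;}\mathbb{Z}a_ia_j,\qquad \mathbb{Z}\bigl([a_i|a_j]-[a_j|a_i]\bigr)\to0\qquad(i<j).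
\]
The pieces of the first kind give a section of $L\Gamma^2(A[1])\to(A/2)[1]$ in $D(\mathbb{Z})$, so $\partial_{BA}=0$. The section depends on the basis, but its existence has a basis-free reason: $\partial_{BA}$ is a morphism $A/2\to\Lambda^2(A)[2]$, and (D2) applies. The shift has pushed the target of $\partial$ out of reach of its source. The general proof (Proposition~\ref{prop:vanish}) combines this connectivity estimate with the additivity of the source, which reduces a connected $W$ to the objects $A[j]$ although the target $LS^2$ is not additive.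

In higher weight the cokernel of $S^d\to\Gamma^d$ is no longer additive: in $\Gamma^3(\mathbb{Z}^2)/S^3(\mathbb{Z}^2)$ the class of $\gamma_2(a_1)a_2$ is nonzero and is killed by both projections to $\mathbb{Z}$. The remedy is the ring structure. We adjoin the generators $\gamma_{p^t}$ one level at a time; each step is governed by one extension like \eqref{eq:w2}, in weight $p^t$, and a splitting of that extension propagates multiplicatively to all weights.

\section{Adjoining divided powers one level at a time}\label{sec:Rt}

Until Section~\ref{sec:global}, $p$ is a fixed prime and $\mathbf{k}=\mathbb{Z}_{(p)}$. Tensor products of $\mathbf{k}$-modules over $\mathbf{k}$ and over $\mathbb{Z}$ agree, and $S$ of a $\mathbf{k}$-module means $S_{\mathbf{k}}$. The weight $w$ part of a graded module is denoted by a superscript $(w)$.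

Legendre's formula says that if $n=\sum_ub_up^u$ with $0\le b_u<p$, then $n!$ has $p$-adic valuation $(n-\sum_ub_u)/(p-1)$. It gives two identities in $\Gamma(A)_{(p)}$:
\begin{align}
\prod_u\gamma_{p^u}(a)^{b_u}&=(\text{unit of }\mathbf{k})\cdot\gamma_n(a)\qquad\Bigl(n=\sum_ub_up^u,\ 0\le b_u<p\Bigr),\label{eq:digits}\\
\gamma_{p^u}(a)^p&=p\,\eta_u\,\gamma_{p^{u+1}}(a)\qquad(\eta_u\in\mathbf{k}^\times).\label{eq:ppower}
\end{align}
In \eqref{eq:digits} the coefficient is $n!/\prod_u(p^u!)^{b_u}$, and the denominator has valuation $\sum_ub_u\frac{p^u-1}{p-1}$, the same as the numerator. In \eqref{eq:ppower} the coefficient is $p^{u+1}!/(p^u!)^p$, of valuation $\frac{p^{u+1}-1}{p-1}-p\,\frac{p^u-1}{p-1}=1$.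

\begin{definition}
For $A\in\mathrm{Free}$ and $t\ge0$, let $R_t=R_t(A)$ be the $\mathbf{k}$-subalgebra of $\Gamma(A)_{(p)}$ generated by the elements $\gamma_{p^u}(a)$ with $a\in A$ and $u\le t$.
\end{definition}

The algebra $R_t$ is graded by weight and functorial in $A$, and $R_0=S(A)_{(p)}$. By \eqref{eq:digits}, $\gamma_n(a)\in R_t$ for $n<p^{t+1}$. Choose a basis $(a_i)$ of $A$ and put $x_{u,i}=\gamma_{p^u}(a_i)$. A \emph{standard monomial of level $t$} is a finite product $\prod_{u\le t,\,i}x_{u,i}^{b_{u,i}}$ with $b_{u,i}<p$ for $u<t$; the exponents $b_{t,i}$ are unrestricted.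

\begin{lemma}\label{lem:basis}
The standard monomials of level $t$ form a $\mathbf{k}$-basis of $R_t$, and $R_t^{(w)}=\Gamma^w(A)_{(p)}$ for $w<p^{t+1}$.
\end{lemma}

\begin{proof}
By \eqref{eq:dp}, $\gamma_{p^u}(\sum c_ia_i)$ is a combination of products $\prod_i\gamma_{n_i}(a_i)$ with $\sum n_i=p^u$. Each $n_i$ is at most $p^u$, so by \eqref{eq:digits} these products are polynomials in the $x_{u',i}$, $u'\le u$. Hence the $x_{u,i}$, $u\le t$, generate $R_t$, and \eqref{eq:ppower} rewrites every monomial in them as a multiple of a standard one. A standard monomial is a nonzero multiple of $\prod_i\gamma_{n_i}(a_i)$ with $n_i=\sum_ub_{u,i}p^u$, and $n_i$ determines the $b_{u,i}$: they are its last $t$ digits in base $p$ together with $\lfloor n_i/p^t\rfloor$. So standard monomials are linearly independent. In weight $w<p^{t+1}$ each basis element $\prod_i\gamma_{n_i}(a_i)$ of $\Gamma^w(A)_{(p)}$ has all $n_i<p^{t+1}$, hence lies in $R_t$.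
\end{proof}

In rank one the lemma says that $R_t(\mathbb{Z})=\mathbf{k}[x_0,\dots,x_t]/(x_u^p-p\eta_ux_{u+1}:u<t)$, since this quotient is spanned by the standard monomials. So $R_t$ arises from $R_{t-1}$ by adjoining a variable $y=x_t$ with the relation $p\eta_{t-1}y=x_{t-1}^p$, that is, by the pushout along $\mathbf{k}[m]\to\mathbf{k}[y]$, $m\mapsto p\eta_{t-1}y$. We need this description naturally in $A$. The span of the $x_{t,i}$ depends on the basis because $\gamma_{p^t}$ is not additive. The way out is to use the entire weight $p^t$ parts as generators. For $t\ge1$ put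
\[
M=M_t=R_{t-1}^{(p^t)}\;\subset\;G=G_t=R_t^{(p^t)}=\Gamma^{p^t}(A)_{(p)}.
\]
A standard monomial of level $t-1$ and weight $p^t$ is either one of the $m_i=x_{t-1,i}^p$ or has all exponents $<p$; let $M'$ be the span of the latter. The standard monomials of level $t$ and weight $p^t$ are the $y_i=x_{t,i}$ and again the basis of $M'$. Thus
\begin{equation}\label{eq:MG}
M=M'\oplus\bigoplus_i\mathbf{k}\,m_i,\qquad G=M'\oplus\bigoplus_i\mathbf{k}\,y_i,\qquad m_i=p\eta_{t-1}y_i .
\end{equation}
For $p=2$, $t=1$, the inclusion $M\subset G$ is \eqref{eq:w2} localized at $2$.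

\begin{lemma}\label{lem:pushout}
Let $t\ge1$.
\begin{itemize}
\item[(a)] The map $a\mapsto\gamma_{p^t}(a)$ induces a natural isomorphism $A/p\cong G/M$.
\item[(b)] The multiplication map $R_{t-1}\otimes_{S(M)}S(G)\to R_t$ is an isomorphism, and $\mathrm{Tor}_j^{S(M)}(R_{t-1},S(G))=0$ for $j>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The element $\gamma_{p^t}(a+b)-\gamma_{p^t}(a)-\gamma_{p^t}(b)=\sum_{0<j<p^t}\gamma_j(a)\gamma_{p^t-j}(b)$ lies in $M$, so $A\to G/M$ is additive. By \eqref{eq:MG}, $G/M$ is an $\mathbb{F}_p$-vector space with basis $(y_i)$, and $a_i\mapsto y_i$.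

(b) Write $\mathbf{k}[m]$ and $\mathbf{k}[y]$ for the polynomial rings on the $m_i$ and on the $y_i$. By \eqref{eq:MG}, $S(M)=S(M')\otimes\mathbf{k}[m]$ is free over $\mathbf{k}[m]$, and $S(G)=S(M)\otimes_{\mathbf{k}[m]}\mathbf{k}[y]$. Tensoring a free resolution of $\mathbf{k}[y]$ over $\mathbf{k}[m]$ with $S(M)$ gives a free resolution of $S(G)$ over $S(M)$, so
\[
\mathrm{Tor}^{S(M)}_*(R_{t-1},S(G))=\mathrm{Tor}^{\mathbf{k}[m]}_*(R_{t-1},\mathbf{k}[y]).
\]
Dividing the exponents $b_{t-1,i}$ by $p$ with remainder, we see from Lemma~\ref{lem:basis} that $R_{t-1}$ is free over $\mathbf{k}[m]$ on the monomials $\prod_{u\le t-1}x_{u,i}^{b_{u,i}}$ with all $b_{u,i}<p$. So the higher Tor groups vanish, and $R_{t-1}\otimes_{\mathbf{k}[m]}\mathbf{k}[y]$ has as $\mathbf{k}$-basis the products of these monomials with monomials in the $y_i$. These are the standard monomials of level $t$.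
\end{proof}

\section{The filtration of $R_t$ over $R_{t-1}$}\label{sec:filt}

We want to filter the pushout $R_{t-1}\otimes_{S(M)}S(G)$ by the number of factors from $G$. If $M\to G$ were a split injection with free cokernel $C$, the quotients would be $R_{t-1}\otimes S^i(C)$. The actual cokernel $A/p$ is torsion, so we replace $G$ by a mapping cylinder. The vanishing of Tor in Lemma~\ref{lem:pushout}(b) guarantees that the pushout does not change up to weak equivalence.

Fix $t\ge1$. Define free simplicial $\mathbf{k}$-modules, functorial in $A$ and placed in weight $p^t$, by complexes in degrees $1$ and $0$: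
\[
\tilde G=K\bigl(M\xrightarrow{\;m\mapsto(-m,m)\;}M\oplus G\bigr),\qquad C=C_t=K\bigl(M\hookrightarrow G\bigr).
\]
The constant simplicial module $M$ embeds in $\tilde G$ through the first summand in degree $0$, and there is an exact sequence $0\to M\to\tilde G\to C\to0$, split in each degree because $C$ is free. The map $\tilde G\to G$, $(m,g)\mapsto m+g$, is a weak equivalence of free simplicial modules, hence a homotopy equivalence, and it restricts to the inclusion on $M$. By Lemma~\ref{lem:pushout}(a), $C\to A/p$ is a weak equivalence.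

Put $\tilde R_t=R_{t-1}\otimes_{S(M)}S(\tilde G)$, a simplicial commutative ring graded by weight. Let $F_iS(\tilde G)=\sum_{j\le i}S(M)\cdot S^j(\tilde G)$ and $F_i\tilde R_t=R_{t-1}\otimes_{S(M)}F_iS(\tilde G)$, with $F_{-1}=0$. All these are functors on $\mathrm{Free}$ and can be evaluated on $W\in\mathrm{sFree}$.

\begin{proposition}\label{prop:filt}
Let $W\in\mathrm{sFree}$ and $w\ge0$. Naturally in $W$:
\begin{itemize}
\item[(a)] $\tilde R_t(W)\to R_t(W)$ is a weight-preserving weak equivalence of free simplicial $\mathbf{k}$-modules;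
\item[(b)] the $F_i\tilde R_t^{(w)}(W)$, $0\le i\le w/p^t$, form a finite filtration of $\tilde R_t^{(w)}(W)$ with $F_i/F_{i-1}\cong R_{t-1}^{(w-ip^t)}(W)\otimes S^i(C(W))$;
\item[(c)] $F_0\tilde R_t(W)=R_{t-1}(W)$, and the map to $R_t(W)$ is the inclusion;
\item[(d)] $S^i(C(W))\cong S^i(W\otimes T_p)\otimes\mathbf{k}$ in $D(\mathbf{k})$.
\end{itemize}
\end{proposition}

\begin{proof}
For (a)--(c) it suffices to treat $A\in\mathrm{Free}$. In each degree $q$ a splitting $\tilde G_q\cong M\oplus C_q$ gives $S(\tilde G_q)\cong S(M)\otimes S(C_q)$, under which $F_i$ corresponds to $S(M)\otimes S^{\le i}(C_q)$. So the $F_iS(\tilde G_q)$ are free $S(M)$-modules, each a direct summand of the next. The multiplication $S(M)\otimes S^i(\tilde G)\to F_i/F_{i-1}$ factors through $S(M)\otimes S^i(C)$, because a product of $i$ elements of $\tilde G$ with one factor in $M$ lies in $F_{i-1}$; the splitting shows that the induced map, which involves no choice, is an isomorphism. Tensoring with $R_{t-1}$ over $S(M)$ gives (b), (c), and the freeness of $\tilde R_t$. The map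 $S(\tilde G)\to S(G)$ is $S(M)$-linear and a weak equivalence, since $S$ preserves homotopies. So the unnormalized complex of $S(\tilde G)$ is a free resolution of $S(G)$ over $S(M)$, and $\pi_*\tilde R_t=\mathrm{Tor}_*^{S(M)}(R_{t-1},S(G))$. Lemma~\ref{lem:pushout}(b) gives (a).

(d) There are natural weak equivalences $C(W)\to W/p\leftarrow W\otimes T_p\otimes\mathbf{k}$. The outer terms are free, so the resulting natural isomorphism in $D(\mathbf{k})$ is represented by a homotopy equivalence, and the naturality squares commute up to homotopy. Apply $S^i$, which preserves homotopies.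
\end{proof}

\section{One step: from $\Gamma$ to $S$ on connected objects}\label{sec:onestep}

Let $\mathcal{C}$ be a category and $H$ a functor from $\mathcal{C}$ to abelian groups. A \emph{split filtration} of $H$ is a finite filtration $0=H_{-1}\subset H_0\subset\dots\subset H_N=H$ by subfunctors such that, for every object $c$, each $H_{i-1}(c)$ is a direct summand of the group $H_i(c)$. The complements need not be natural. We call $H_0$ the \emph{bottom stage}. Split filtrations can be refined: if each quotient $H_i/H_{i-1}$ has a split filtration, the preimages of its stages form a split filtration of $H$, because $H_i(c)\cong H_{i-1}(c)\oplus(H_i/H_{i-1})(c)$ carries the preimage of a subgroup $L$ to $H_{i-1}(c)\oplus L$.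

For $W\in\mathrm{sFree}$ put $W_0=W$ and $W_u=W\otimes T_p$ for $u\ge1$; from now on these subscripts denote levels, not simplicial degrees. For a finitely supported sequence $e=(e_0,e_1,\dots)$ of nonnegative integers put $S^e(W)=\bigotimes_{u\ge0}S^{e_u}(W_u)$. These are the terms of \eqref{eq:guess}. Let $E(d)$ be the set of $e$ with $\sum_ue_up^u=d$, and $E_t(d)$ the subset of those with $e_u=0$ for $u>t$.

\begin{theorem}\label{thm:A}
Let $W\colon\mathcal{C}\to\mathrm{sFree}$ be a functor with connected values, and $Z$ a functor from $\mathcal{C}$ to free simplicial $\mathbf{k}$-modules. For all $t,d,s\ge0$, the functor $\pi_s(R_t^{(d)}(W)\otimes Z)$ has a split filtration whose quotients are naturally isomorphic to the functors $\pi_s(S^e(W)\otimes Z)$, $e\in E_t(d)$, each occurring once. The map $\pi_s(S^d(W)\otimes Z)\to\pi_s(R_t^{(d)}(W)\otimes Z)$ induced by $R_0\subset R_t$ is injective, and its image is the bottom stage. In particular, the same holds with $\Gamma^d(W)$ in place of $R_t^{(d)}(W)$ and $E(d)$ in place of $E_t(d)$.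
\end{theorem}

The last sentence is the case $p^{t+1}>d$, by Lemma~\ref{lem:basis}. The coefficient functor $Z$ is what makes induction possible: a quotient of a filtration is a tensor product, and we want to expand one factor while treating the others as coefficients. For this reason it would not suffice to show that the connecting maps vanish on homotopy groups, a property that tensoring with $Z$ can destroy (the morphism $\mathbb{Z}/p\to\mathbf{k}[1]$ classifying $0\to\mathbf{k}\xrightarrow{p}\mathbf{k}\to\mathbb{Z}/p\to0$ is zero on homotopy, but after tensoring with $\mathbb{Z}/p$ it is an isomorphism on $\pi_1$). We split the filtration of simplicial modules itself.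

The proof is by induction on $t$. For $t=0$ there is nothing to prove, since $R_0^{(d)}(W)\otimes Z=S^d(W)\otimes Z$. \emph{For the rest of this section $t\ge1$ is fixed and Theorem~\ref{thm:A} is assumed for $t-1$.}

\subsection{The obstruction}

Let $0\to D'\to D\to D''\to0$ be an exact sequence of bounded below complexes of free $\mathbf{k}$-modules. Choose a graded splitting $D=D'\oplus D''$ and write $d(x,y)=(dx+\partial y,dy)$. Then $d\partial+\partial d=0$, so $\partial$ is a chain map $D''[-1]\to D'$, where $D''[-1]$ has differential $-d$. A morphism $(f',f,f'')$ to a second such sequence has the form $f(x,y)=(f'x+hy,f''y)$, and $df=fd$ gives $\partial f''-f'\partial=hd-dh$. Hence the homotopy class of $\partial$ is independent of the splitting and natural for morphisms of sequences. Likewise, $(x,y)\mapsto x+hy$ is a chain map $D\to D'$ if and only if $\partial=dh-hd$. So $D'\to D$ has a chain retraction if and only if $\partial$ is null-homotopic, that is, zero in $D(\mathbf{k})$.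

For $W\in\mathrm{sFree}$, apply this to $0\to NM(W)\to N\tilde G(W)\to NC(W)\to0$. We obtain a morphism in $D(\mathbf{k})$, natural in $W$,
\[
\partial_W\colon U(W)\to Y(W),\qquad U(W)=NC(W)[-1],\qquad Y(W)=NM(W),
\]
and a natural quasi-isomorphism $U(W)\to N(W/p)[-1]$. It is the connecting morphism of the extension $M\to G\to A/p$ evaluated on $W$, and generalizes the morphism of Section~\ref{sec:two}. It concerns one weight only, but it controls all weights.

\begin{lemma}\label{lem:criterion}
If $\partial_W=0$, there is a weight-preserving isomorphism of simplicial rings $\tilde R_t(W)\cong R_{t-1}(W)\otimes S(C(W))$ carrying $F_i$ onto $R_{t-1}(W)\otimes S^{\le i}(C(W))$. In particular, each inclusion $F_{i-1}\tilde R_t^{(w)}(W)\subset F_i\tilde R_t^{(w)}(W)$ is a split injection of simplicial $\mathbf{k}$-modules.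
\end{lemma}

\begin{proof}
By the discussion above and Dold--Kan, there is a simplicial $\mathbf{k}$-linear retraction $\psi\colon\tilde G(W)\to M(W)\subset R_{t-1}(W)$. Define a ring map $\theta$ on the pushout $\tilde R_t(W)=R_{t-1}(W)\otimes_{S(M(W))}S(\tilde G(W))$ by
\[
\theta(q\otimes1)=q\otimes1,\qquad\theta(1\otimes g)=\psi(g)\otimes1+1\otimes\bar g\qquad(q\in R_{t-1}(W),\ g\in\tilde G(W)),
\]
where $\bar g$ is the image of $g$ in $C(W)$. For $g\in M(W)$ we have $\psi(g)=g$ and $\bar g=0$, so the two rules agree and $\theta$ is well defined. It is simplicial and preserves weights. Since $\theta(q\otimes g_1\cdots g_i)=q\prod_j(\psi(g_j)+\bar g_j)$ equals $q\otimes\bar g_1\cdots\bar g_i$ plus terms in $R_{t-1}(W)\otimes S^{<i}(C(W))$, the map $\theta$ respects the filtrations and induces on quotients the isomorphisms of Proposition~\ref{prop:filt}(b). So $\theta$ is a filtered isomorphism.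
\end{proof}

\subsection{Connectivity of the target}

The target $Y(W)$ lives in weight $p^t$ but is built from generators of weight at most $p^{t-1}$. At least $p$ generators are needed to reach that weight, and on a shifted object each of them raises the degree.

\begin{lemma}\label{lem:Y}
Let $A$ be an abelian group, $j\ge1$, and $W=B^jP(A)$. Then $Y(W)\in D_{\ge j+2}(\mathbf{k})$ if $j\ge2$, or if $p\ge3$, or if $p=2$ and $A=\mathbb{Z}/2$. If $j=1$ and $p=2$, then $Y(W)\in D_{\ge2}(\mathbf{k})$ for every $A$.
\end{lemma}

\begin{proof}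
By Theorem~\ref{thm:A} for $t-1$, applied with $\mathcal{C}$ a point, $Z=\mathbf{k}$ and $d=p^t$, it suffices to bound the connectivity of $S^e(W)$ for $e\in E_{t-1}(p^t)$. Put $|e|=\sum_ue_u$. From $p^t=\sum_{u\le t-1}e_up^u\le p^{t-1}|e|$ we get $|e|\ge p$, with equality only if $e_{t-1}=p$ and all other $e_u$ vanish. Write $A_0=A$ and $A_u=A\otimes^{L}\mathbb{Z}/p$ for $u\ge1$, so that $W_u$ models $A_u[j]$.

Let $j\ge2$. By Lemma~\ref{lem:dec}, $S^{e_u}(W_u)\simeq L\Gamma^{e_u}(A_u[j-2])[2e_u]$. This lies in $D_{\ge2e_u}$, and in $D_{\ge j-2+2e_u}$ if $e_u\ge1$, by Lemma~\ref{lem:conn}(a). Some $e_u$ is positive, so $S^e(W)\in D_{\ge j-2+2|e|}$, and $j-2+2|e|\ge j-2+2p\ge j+2$.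

Let $j=1$. Then $S^{e_u}(W_u)\simeq L\Lambda^{e_u}(A_u)[e_u]$, so $S^e(W)\in D_{\ge|e|}\subset D_{\ge p}$. This settles $p\ge3$ and the last assertion. If $p=2$ and $A=\mathbb{Z}/2$, the only term with $|e|=2$ is $L\Lambda^2(A_{t-1})[2]$. By Lemma~\ref{lem:conn}(b), its $\pi_2$ is $\Lambda^2(\pi_0A_{t-1})=\Lambda^2(\mathbb{Z}/2)=0$, so all terms lie in $D_{\ge3}$.
\end{proof}

\subsection{The obstruction vanishes}

\begin{proposition}\label{prop:vanish}
If $W\in\mathrm{sFree}$ is connected, then $\partial_W=0$.
\end{proposition}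

\begin{proof}
The functors $U$ and $Y$ take homotopy equivalences to isomorphisms, so by naturality the vanishing of $\partial_W$ depends only on the homotopy type of $W$.

\emph{Step 1: direct sums.} Let $W=\bigoplus_\mu W^\mu$ with $\partial_{W^\mu}=0$ for all $\mu$. The map $\bigoplus_\mu U(W^\mu)\to U(W)$ is a quasi-isomorphism, because $N(-/p)[-1]$ commutes with direct sums. By naturality, the restriction of $\partial_W$ to $U(W^\mu)$ factors through $\partial_{W^\mu}=0$. By (D3), $\partial_W=0$. By (D1), a connected $W$ is homotopy equivalent to $\bigoplus_{j\ge1}B^jP(\pi_jW)$, so we may assume that $W=B^jP(A)$ with $j\ge1$.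

\emph{Step 2: the generic case.} The complex $U(W)\simeq(A\otimes^{L}\mathbb{Z}/p)[j-1]$ has homology $A/p$ in degree $j-1$ and $\mathrm{Tor}(A,\mathbb{Z}/p)={}_pA=\{a\in A:pa=0\}$ in degree $j$, naturally in $A$. By (D1) and (D2), $\mathrm{Hom}_{D(\mathbf{k})}(U(W),Y)=0$ for every $Y\in D_{\ge j+2}(\mathbf{k})$. With Lemma~\ref{lem:Y}, this proves $\partial_W=0$ if $j\ge2$, if $p\ge3$, or if $p=2$ and $A=\mathbb{Z}/2$.

\emph{Step 3: $j=1$, $p=2$.} Now $Y(W)$ may have homology in degree $2$, and connectivity alone does not exclude a nonzero morphism from ${}_2A[1]$. But that part of the source comes from copies of $\mathbb{Z}/2$, where the obstruction is already known to vanish. For a complex $U$ let $\tau U\subset U$ be the subcomplex consisting of the cycles in degree $1$ and of everything in degrees $\ge2$. For $U=U(W)$, the quotient $U/\tau U$ is quasi-isomorphic to $A/2$ in degree $0$, and $\mathrm{Hom}(A/2,Y(W))=0$ by (D2), since $Y(W)\in D_{\ge2}$. The exact sequence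
\[
\mathrm{Hom}(U/\tau U,Y(W))\to\mathrm{Hom}(U,Y(W))\to\mathrm{Hom}(\tau U,Y(W))
\]
reduces us to showing that $\partial_W$ vanishes on $\tau U(W)$. Let $A'={}_2A$, let $W'=BP(A')$, and let $f\colon W'\to W$ be induced by the inclusion. As $A'$ is a direct sum of copies of $\mathbb{Z}/2$, $W'$ is homotopy equivalent to a direct sum of copies of $BP(\mathbb{Z}/2)$, and $\partial_{W'}=0$ by Steps 1 and 2. The map $\tau U(f)\colon\tau U(W')\to\tau U(W)$ is a quasi-isomorphism: both sides have homology only in degree $1$, where the map is ${}_2A'={}_2A$. By naturality, $\partial_W|_{\tau U(W)}\circ\tau U(f)=Y(f)\circ\partial_{W'}|_{\tau U(W')}=0$. Hence $\partial_W|_{\tau U(W)}=0$.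
\end{proof}

\begin{remark}
Connectedness enters through Lemma~\ref{lem:Y} and cannot be dropped: for $W=\mathbb{Z}$, by \eqref{eq:MG}, $\partial_W$ is the class of the nonsplit extension $0\to p\mathbf{k}\to\mathbf{k}\to\mathbb{Z}/p\to0$. That $\mathbb{Z}$ and $\mathbf{k}$ are principal ideal domains is used through (D1) and (D2). Naturality is lost in the choice of the retraction $\psi$, and Theorem~\ref{thm:sharp} shows that the loss is unavoidable.
\end{remark}

\subsection{End of the proof of Theorem~\ref{thm:A}}

By Proposition~\ref{prop:filt}(a), $\pi_s(\tilde R_t^{(d)}(W)\otimes Z)\cong\pi_s(R_t^{(d)}(W)\otimes Z)$ naturally. Write $F_i=F_i\tilde R_t^{(d)}(W)$ and $Z_i=S^i(C(W))\otimes Z$, a functor to free simplicial $\mathbf{k}$-modules. By Proposition~\ref{prop:filt}(b) there are natural exact sequences of simplicial modules $0\to F_{i-1}\otimes Z\to F_i\otimes Z\to R_{t-1}^{(d-ip^t)}(W)\otimes Z_i\to0$. On each object of $\mathcal{C}$ they split, by Proposition~\ref{prop:vanish} and Lemma~\ref{lem:criterion}. Hence the natural sequences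
\[
0\to\pi_s(F_{i-1}\otimes Z)\to\pi_s(F_i\otimes Z)\to\pi_s\bigl(R_{t-1}^{(d-ip^t)}(W)\otimes Z_i\bigr)\to0
\]
are exact and split on each object, and the $\pi_s(F_i\otimes Z)$ form a split filtration. By the theorem for $t-1$ with coefficients $Z_i$, the $i$-th quotient has a split filtration with quotients $\pi_s(S^{e'}(W)\otimes Z_i)$, $e'\in E_{t-1}(d-ip^t)$. By Proposition~\ref{prop:filt}(d), this group is naturally isomorphic to $\pi_s(S^e(W)\otimes Z)$, where $e$ is obtained from $e'$ by setting $e_t=i$. As $i$ and $e'$ vary, $e$ runs once through $E_t(d)$. Refine. The bottom stage of the refinement is the bottom stage of $\pi_s(F_0\otimes Z)=\pi_s(R_{t-1}^{(d)}(W)\otimes Z)$, and Proposition~\ref{prop:filt}(c) identifies the map. \qed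

\section{Iterating over $n$}\label{sec:iterate}

We extend the notation of the introduction to $n=0$: $\mathcal{A}_0$ consists of the empty sequence $\mathbf{0}$, with $t_1(\mathbf{0})=o(\mathbf{0})=\lambda_{0,p}(\mathbf{0})=0$. Then $I_{0,p}(d)$ consists of the principal family, with $\mathcal{T}_{0,p}=L\Gamma^d(X)$. The following lemma does the bookkeeping for one round.

\begin{lemma}\label{lem:bij}
Let $n\ge2$ and $r=\lceil (n-2)/2\rceil$. The map
\[
\mathcal{A}_r\times\mathbb{Z}_{\ge0}\to\mathcal{A}_{r+1},\qquad(\alpha,t)\mapsto\beta=(t_1(\alpha)+t,\,t_1,\dots,t_r),\qquad\alpha=(t_1,\dots,t_r),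
\]
is a bijection with $(\mathbf{0},0)\mapsto\mathbf{0}$, and
\begin{itemize}
\item[(i)] $p^{t_1(\beta)}=p^t\,p^{t_1(\alpha)}$;
\item[(ii)] $o(\beta)=o(\alpha)$ if $t=0$, and $o(\beta)=o(\alpha)+1$ if $t\ge1$;
\item[(iii)] $\lambda_{n,p}(\beta)=\lambda_{n-2,p}(\alpha)+2p^{t_1(\alpha)}$.
\end{itemize}
\end{lemma}

\begin{proof}
The inverse deletes the first entry of $\beta$ and takes $t$ to be the first entry minus the second (the first entry itself if $r=0$). Item (i) is immediate. For (ii), the first entry of $\beta$ repeats $t_1(\alpha)$ if $t=0$ (it is $0$ if moreover $r=0$), and is a nonzero value larger than all entries of $\alpha$ if $t\ge1$. For (iii), if $r\ge1$ then $\lambda_{n,p}(\beta)=n+2(p^{t_1}-1)+2\sum_{i=2}^r(p^{t_i}-1)=\lambda_{n-2,p}(\alpha)+2p^{t_1}$, and if $r=0$ then $n=2$ and both sides equal $2$.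
\end{proof}

\begin{theorem}\label{thm:B}
Let $V\colon\mathcal{C}\to\mathrm{sFree}$ be a functor and $Z$ a functor from $\mathcal{C}$ to free simplicial $\mathbf{k}$-modules. For all $n,d,s\ge0$, the functor $\pi_s(\Gamma^d(B^nV)\otimes Z)$ has a split filtration whose quotients are naturally isomorphic to the functors $\pi_s(\mathcal{T}_{n,p}(\mathbf{d};V)\otimes Z)$, $\mathbf{d}\in I_{n,p}(d)$, each occurring once. The map induced by $c_n$ on $\pi_s(-\otimes Z)$ is injective, and its image is the bottom stage, which corresponds to the principal family.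
\end{theorem}

\begin{proof}
For $n=0$ take the filtration with one stage. For $n\ge1$ apply Theorem~\ref{thm:A} to the functor $W=B^nV$, which has connected values. With $V_0=V$ and $V_t=V\otimes T_p$ for $t\ge1$ we have $W_t=B^nV_t$, so the quotients are $\pi_s(\bigotimes_tS^{e_t}(B^nV_t)\otimes Z)$, $e\in E(d)$.

For $n=1$, Lemma~\ref{lem:dec} identifies them with $\pi_s(\bigotimes_t\Lambda^{e_t}(V_t)\otimes\Sigma^{e_t}\otimes Z)$. These are the required groups, with $d_{(t)}=e_t$, and the bottom stage is the image of $c_1$ by definition of $c_1$.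

Let $n\ge2$ and assume the theorem for $n-2$, for all $V$, $Z$, $d$. Using Lemma~\ref{lem:dec} twice, the quotient attached to $e$ is naturally isomorphic to
\begin{equation}\label{eq:piece}
\pi_s\Bigl(\bigotimes_{t=0}^{T}\Gamma^{e_t}(B^{n-2}V_t)\otimes Z'\Bigr),\qquad Z'=\Sigma^{2\sum_te_t}\otimes Z,
\end{equation}
where $e_t=0$ for $t>T$. Expand the factors in the order $\tau=0,1,\dots,T$. Before step $\tau$ we have a split filtration of \eqref{eq:piece} whose quotients are naturally isomorphic to $\pi_s(\Gamma^{e_\tau}(B^{n-2}V_\tau)\otimes Z'')$, where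
\[
Z''=\bigotimes_{t<\tau}\mathcal{T}_{n-2,p}(\mathbf{d}^{(t)};V_t)\otimes\bigotimes_{t>\tau}\Gamma^{e_t}(B^{n-2}V_t)\otimes Z'
\]
and the $\mathbf{d}^{(t)}$, $t<\tau$, run through $I_{n-2,p}(e_t)$. Thanks to the strict models, $Z''$ is a functor to free simplicial $\mathbf{k}$-modules. So the induction hypothesis applies to $V_\tau$ and $Z''$, and we refine. After step $T$, refine the filtration given by Theorem~\ref{thm:A}. The result is a split filtration whose quotients are indexed by the families $(d^{(t)}_\alpha)$, $t\ge0$, $\alpha\in\mathcal{A}_r$, $r=\lceil(n-2)/2\rceil$, with $\sum_{t,\alpha}d^{(t)}_\alpha p^tp^{t_1(\alpha)}=d$; the sequence $e$ is recovered as $e_t=\sum_\alpha d^{(t)}_\alpha p^{t_1(\alpha)}$. Distributing the shift $2\sum_te_t$ accordingly, the quotient is $\pi_s(-\otimes Z)$ of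
\[
\bigotimes\nolimits^{L}_{t,\alpha}\;L\Phi_{n-2}^{d^{(t)}_\alpha}\bigl(V_t\langle o(\alpha)\rangle\bigr)\Bigl[\bigl(\lambda_{n-2,p}(\alpha)+2p^{t_1(\alpha)}\bigr)d^{(t)}_\alpha\Bigr].
\]
Put $d_\beta=d^{(t)}_\alpha$ for $(\alpha,t)\mapsto\beta$ as in Lemma~\ref{lem:bij}. By (i), the families $\mathbf{d}=(d_\beta)$ run once through $I_{n,p}(d)$. By (ii), $V_t\langle o(\alpha)\rangle=V\langle o(\beta)\rangle$. By (iii) and $\Phi_{n-2}=\Phi_n$, the displayed object is $\mathcal{T}_{n,p}(\mathbf{d};V)$.

The bottom stage in Theorem~\ref{thm:A} is the term $e=(d,0,\dots)$, namely $\pi_s(\Gamma^d(B^{n-2}V)\otimes\Sigma^{2d}\otimes Z)$, embedded by d\'ecalage followed by $S^d\to\Gamma^d$. Its own bottom stage is embedded by $c_{n-2}[2d]$. By \eqref{eq:cn} the composite is $c_n$.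
\end{proof}

\begin{example}
The smallest term with two factors $\mathbb{Z}/p$ occurs for $p=2$, $d=4$, $n=3$. The first round produces, for $e=(0,2,0,\dots)$, the term $LS^2(X\langle1\rangle[3])\cong L\Gamma^2(X\langle1\rangle[1])[4]$. The second round, as in Section~\ref{sec:two}, splits off the quotient $X\langle2\rangle[1][4]$. Here $\alpha=(1)$ and $t=1$, so $\beta=(2,1)$; indeed $2^{t_1(\beta)}=4$, $o(\beta)=2$ and $\lambda_{3,2}(\beta)=5$.
\end{example}

\section{Assembling the primes}\label{sec:global}

Fix $d,n\ge1$ and $s\ge0$. For $X\in\mathrm{sFree}$ put $H=\pi_s\Gamma^d(B^nX)$ and $J=\pi_s(L\Phi_n^d(X)[nd])$, let $c\colon J\to H$ be induced by $c_n$, and let $Q=\mathrm{Coker}(c)$. Apply Theorem~\ref{thm:B} with $\mathcal{C}=\mathrm{sFree}$, $V$ the identity and $Z=\mathbb{Z}_{(p)}$ constant. Since localization is exact, we obtain for every prime $p$: the map $c_{(p)}$ is injective, its image is a direct summand of the group $H_{(p)}$, and $Q_{(p)}$ has a split filtration with quotients $\pi_s(\mathcal{T}_{n,p}(\mathbf{d};X))_{(p)}$, $\mathbf{d}\in I^\circ_{n,p}(d)$.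

\begin{lemma}\label{lem:torsion}
For $\mathbf{d}\in I^\circ_{n,p}(d)$, every element of $\pi_s\mathcal{T}_{n,p}(\mathbf{d};X)$ is killed by a power of $p$.
\end{lemma}

\begin{proof}
Choose $\alpha\ne\mathbf{0}$ with $i=d_\alpha\ge1$; then $o(\alpha)\ge1$. The free simplicial $\mathbb{Z}[1/p]$-module $T_p[1/p]$ has zero homotopy, so it is contractible, and so is $X'[1/p]$ for $X'=X\otimes T_p^{\otimes o(\alpha)}$. The functor $\Phi_n^i$ commutes with base change to $\mathbb{Z}[1/p]$, preserves homotopies and vanishes at $0$, so $\Phi_n^i(X')[1/p]$ is contractible. It is a tensor factor of $\mathcal{T}_{n,p}(\mathbf{d};X)[1/p]$, whose homotopy groups therefore vanish.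
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The kernel of $c$ vanishes after localization at every prime, so $c$ is injective. By Lemma~\ref{lem:torsion}, the quotients of the filtration of $Q_{(p)}$ are the groups $\pi_s\mathcal{T}_{n,p}(\mathbf{d};X)$ themselves, and $Q_{(p)}$ is a $p$-power torsion group, zero if $p>d$. In particular $Q\otimes\mathbb{Q}=0$, so $Q$ is torsion and $Q=\bigoplus_{p\le d}Q_{(p)}$ naturally. Let $p_1<\dots<p_N$ be the primes $\le d$. Filter $Q$ by the subfunctors $Q_{(p_1)}\oplus\dots\oplus Q_{(p_{i-1})}\oplus L$, where $L$ runs through the stages of $Q_{(p_i)}$, and filter $H$ by $c(J)$ followed by the preimages of these subfunctors. The associated graded functor is $\pi_s\mathcal{G}^d_n(X)$. Homotopic maps in $\mathrm{sFree}$ induce the same maps on $H$, hence on its subfunctors, and on the groups $\pi_s\mathcal{T}_{n,p}(\mathbf{d};X)$ and $J$. So the filtration and the isomorphisms are natural on the homotopy category $D_{\ge0}(\mathbb{Z})$. For abelian groups take $X=P(A)$; then $H=L_s\Gamma^d(A,n)$ and $J=L_{s-nd}\Phi_n^d(A)$.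
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:split}]
Fix $X$. Each $Q_{(p)}$ is isomorphic to the direct sum of the quotients of its split filtration. It remains to split the extension $\xi\colon0\to J\to H\to Q\to0$, knowing that each localization $\xi_{(p)}$ splits. The point is that a $p$-power torsion group $T$ cannot tell $J$ from $J_{(p)}$. Every element of the kernel or the cokernel of $J\to J_{(p)}$ is killed by an integer prime to $p$, so both are $\mathbb{Z}[1/p]$-modules. For a $\mathbb{Z}[1/p]$-module $L$ we have $R\mathrm{Hom}_{\mathbb{Z}}(T,L)=R\mathrm{Hom}_{\mathbb{Z}[1/p]}(T[1/p],L)=0$. Hence $\mathrm{Ext}^1(T,J)\cong\mathrm{Ext}^1(T,J_{(p)})$, and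
\[
\mathrm{Ext}^1(Q,J)=\prod_{p\le d}\mathrm{Ext}^1(Q_{(p)},J)\cong\prod_{p\le d}\mathrm{Ext}^1(Q_{(p)},J_{(p)}).
\]
The $p$-th component of $\xi$ is obtained by pushing forward along $J\to J_{(p)}$ and restricting to the summand $Q_{(p)}\subset Q$. The localization map is a morphism of extensions $\xi\to\xi_{(p)}$, so the pushforward of $\xi$ is the pullback of $\xi_{(p)}$ along $Q\to Q_{(p)}$, and its restriction to $Q_{(p)}$ is $\xi_{(p)}=0$. Thus $\xi=0$ and $H\cong J\oplus\bigoplus_pQ_{(p)}\cong\pi_s\mathcal{G}_n^d(X)$ for every $s\ge0$. By (D1), two objects of $D(\mathbb{Z})$ with isomorphic homotopy groups are isomorphic.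
\end{proof}

\section{No natural splitting}\label{sec:sharp}

Let $H(A)=L_3\Gamma^4(A,1)$ for $A$ free. The summands of $\mathcal{G}^4_1(A)$ are the main term $\Lambda^4(A)[4]$; for $p=2$, the terms $(\Lambda^2(A)\otimes A/2)[3]$, $L\Lambda^2(A/2)[2]$ and $(A/2)[1]$, coming from $4=2+1\cdot2=2\cdot2=1\cdot4$; and for $p=3$, the term $(A\otimes A/3)[2]$. Therefore
\[
\pi_3\mathcal{G}^4_1(A)=H'(A)\oplus H''(A),\qquad H'(A)=\Lambda^2(A)\otimes A/2,\qquad H''(A)=L_1\Lambda^2(A/2).
\]
To distinguish $H$ from $H'\oplus H''$, note that $H'(\mathbb{Z})=0$. In the direct sum, every element in rank one therefore belongs to $H''$, which is made from the quadratic functor $\Lambda^2$. We use an invariant of elements in rank one that vanishes for quadratic functors.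

Let $x$ be the generator of $\mathbb{Z}$ and $x_1,x_2,x_3$ the basis of $\mathbb{Z}^3$. For $I\subset\{1,2,3\}$ let $f_I\colon\mathbb{Z}\to\mathbb{Z}^3$, $x\mapsto\sum_{i\in I}x_i$. For a functor $\Psi$ from $\mathrm{Free}$ to abelian groups define
\[
\nu_\Psi=\sum_{\emptyset\ne I\subset\{1,2,3\}}(-1)^{|I|}\Psi(f_I)\colon\Psi(\mathbb{Z})\to\Psi(\mathbb{Z}^3).
\]
An isomorphism of functors carries $\nu_\Psi$ to $\nu_{\Psi'}$, and $\nu_{\Psi\oplus\Psi'}=\nu_\Psi\oplus\nu_{\Psi'}$. Theorem~\ref{thm:sharp} follows from the next two lemmas.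

\begin{lemma}
$\nu_{H'\oplus H''}=0$.
\end{lemma}

\begin{proof}
The map $\nu_{H'}$ has source $0$. We have $H''(A)=\pi_1\Lambda^2(A\otimes T_2)$, and the alternating sum already vanishes on $\Lambda^2(\mathbb{Z}\otimes T_2)$: it sends $w\wedge w'$ to $\sum_{i,j}\bigl(\sum_{I\supset\{i,j\}}(-1)^{|I|}\bigr)(x_i\otimes w)\wedge(x_j\otimes w')$, and each inner sum is zero because $\{i,j\}\ne\{1,2,3\}$.
\end{proof}

\begin{lemma}
$\nu_H\ne0$.
\end{lemma}

\begin{proof}
We compute in the bar complex. For $A=\mathbb{Z}$ write $[i_1|\cdots|i_q]$ for $[\gamma_{i_1}(x)|\cdots|\gamma_{i_q}(x)]$. In weight $4$, formulas \eqref{eq:bar} and \eqref{eq:dp} give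
\begin{gather*}
d[1|1|2]=-2[2|2]+3[1|3],\qquad d[1|2|1]=-3[3|1]+3[1|3],\qquad d[2|1|1]=-3[3|1]+2[2|2],\\
d[1|1|1|1]=-2z,\qquad z=[2|1|1]-[1|2|1]+[1|1|2].
\end{gather*}
The first two boundaries are linearly independent and $dz=0$, so the cycles of degree $3$ are $\mathbb{Z}z$, and $H(\mathbb{Z})=\mathbb{Z}/2$ is generated by the class of $z$.

For $A$ free, $\Gamma(BA)$ is a simplicial commutative ring. The shuffle map followed by multiplication makes $N\Gamma(BA)$ a differential graded algebra, whose product $*$ is the signed sum of all shuffles of two bar symbols, since degeneracies insert $1$. In particular $z=[\gamma_2(x)]*[x|x]$.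

The decomposition $\Gamma(\mathbb{Z}^3)=\Gamma(\mathbb{Z}x_1)\otimes\Gamma(\mathbb{Z}x_2)\otimes\Gamma(\mathbb{Z}x_3)$ makes $N\Gamma(B\mathbb{Z}^3)$ a direct sum of subcomplexes indexed by triples of weights. We project $\nu_H(z)$ to the summand of weight $(2,1,1)$ and reduce modulo $2$. For $I\neq\{1,2,3\}$ the image of $f_I$ involves at most two variables and contributes nothing. For $I=\{1,2,3\}$ the image of $z$ is $[\gamma_2(\xi)]*[\xi|\xi]$ with $\xi=x_1+x_2+x_3$ and $\gamma_2(\xi)=\sum_i\gamma_2(x_i)+\sum_{i<j}x_ix_j$. Its component of weight $(2,1,1)$ is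
\begin{multline*}
[\gamma_2(x_1)]*\bigl([x_2|x_3]+[x_3|x_2]\bigr)+[x_1x_2]*\bigl([x_1|x_3]+[x_3|x_1]\bigr)\\
+[x_1x_3]*\bigl([x_1|x_2]+[x_2|x_1]\bigr)+[x_2x_3]*[x_1|x_1].
\end{multline*}
Work modulo $2$. In the last three terms the first factor is a boundary, $[x_ix_j]=d[x_i|x_j]$, and the second is a cycle, since $d([x_i|x_j]+[x_j|x_i])=2[x_ix_j]=0$ and $d[x_1|x_1]=2[\gamma_2(x_1)]=0$. By the Leibniz rule these terms are boundaries. The first term is $[\gamma_2(x_1)]*[x_2]*[x_3]$, the image of $[\gamma_2(x_1)]\otimes[x_2]\otimes[x_3]$ under the shuffle map for $\Gamma(B\mathbb{Z}^3)=\bigotimes_i\Gamma(B\mathbb{Z}x_i)$. The classes of $[x_2]$ and $[x_3]$ are nonzero because the weight $1$ part of each complex is concentrated in degree $1$. The class of $[\gamma_2(x_1)]$ is nonzero because the differential of the weight $2$ part, $[x_1|x_1]\mapsto2[\gamma_2(x_1)]$, vanishes. By the Eilenberg--Zilber and K\"unneth theorems over $\mathbb{F}_2$, the class of the product is nonzero. So $\nu_H(z)$ has nonzero image in $\pi_3(\Gamma^4(B\mathbb{Z}^3)\otimes\mathbb{F}_2)$.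
\end{proof}

\begin{remark}
The same complex tests Theorem~\ref{thm:main} for $A=\mathbb{Z}$, $d=4$, $n=1$. The symbols $[1|3]$, $[2|2]$, $[3|1]$ have boundaries $-4[4]$, $-6[4]$, $-4[4]$, so $L_1\Gamma^4(\mathbb{Z},1)=\mathbb{Z}/2$, matching the term $(A/2)[1]$. The cycles of degree $2$ have the basis $v=[1|3]-[3|1]$, $v'=3[1|3]-2[2|2]$, and the boundaries are spanned by $v'$, $3v$ and $3v-v'$. So $L_2\Gamma^4(\mathbb{Z},1)=\mathbb{Z}/3$, matching the term $(A\otimes A/3)[2]$; the term $L\Lambda^2(A/2)[2]$ contributes $\Lambda^2(\mathbb{Z}/2)=0$ in this degree.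
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMT}
Lawrence Breen, Roman Mikhailov, Antoine Touz\'e, \emph{Derived functors of the divided power functors}, arXiv:1312.5676 (2013).

\bibitem{Illusie}
Illusie, \emph{Complexe cotangent et d\'eformations I}.

\end{thebibliography}
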